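\title{Degrees need not decrease from the root in trees of minimum weighted Szeged index}

\begin{abstract}
The weighted Szeged index of a tree is the sum, over all edges $uv$, of $(d(u)+d(v))\,n_un_v$, where $n_u$ and $n_v$ are the orders of the two components left by deleting $uv$. We disprove the conjecture that, in a tree minimizing this index among all trees of its order, the degrees are non-increasing along every path from a vertex of highest degree to a leaf. For all large $h$ we determine the unique minimum tree on $296\cdot4^h-34$ vertices; it contains such a path with degrees $6,5,\dots,5,4,5,4,3,2,1$. We also determine the unique minimum tree on $296\cdot 4^h-1$ vertices, which satisfies the conjecture, and we show that in a minimum tree no vertex of degree $2$ lies between two vertices of larger degree. Small subtrees are handled by a Lagrange multiplier recursion, large ones by a potential function and entropy inequalities.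
\end{abstract}

\section{Introduction}

For a connected graph $G$ and an edge $e=uv$, let $n_u(e)$ be the number of vertices closer to $u$ than to $v$, and let $d(u)$ be the degree of $u$. The \emph{weighted Szeged index} of $G$ is
\[
\mathrm{wSz}(G)=\sum_{e=uv\in E(G)}\bigl(d(u)+d(v)\bigr)\,n_u(e)\,n_v(e).
\]
In a tree on $N$ vertices, $n_u(e)$ and $n_v(e)$ are the orders of the two components of $T-e$, so $n_u(e)n_v(e)=f(s)$, where $f(s)=s(N-s)$ and $s$ is the order of either component. A tree is a \emph{minimum tree} if its index is smallest among all trees on the same number of vertices.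

The two factors pull in opposite directions. The star has the smallest possible products $f(1)=N-1$ but degree sums $N$, and its index is $N(N-1)^2$. The path has the smallest degree sums but many balanced cuts, and for $N\ge3$ its index is $\frac23N(N^2-1)-2(N-1)$. Both values are cubic in $N$. A heuristic count shows what lies between. In a complete $b$-ary tree, a vertex whose subtree has $s\ll N$ vertices has degree $b+1$, and the products on its edges add up to about $2sN$. So each level costs about $2(b+1)N^2$, and there are about $\ln N/\ln b$ levels. The ratio $(b+1)/\ln b$ equals $4.33,\ 3.64,\ 3.61,\ 3.73$ for $b=2,3,4,5$, so one expects four children, that is degree $5$, through most of the tree. Near the leaves the subtrees are too small to justify so many children. This suggests that larger subtrees want more children, and since subtrees shrink along a path from the center, it suggests the following statement, posed in \cite{HHH}.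

\begin{quote}
\textbf{Conjecture.} Let $T$ be a minimum tree, $v_0$ any vertex of highest degree in $T$, and $v_0,v_1,\dots,v_m$ the path from $v_0$ to a leaf $v_m$. Then $d(v_0)\ge d(v_1)\ge\dots\ge d(v_m)$.
\end{quote}

We show that this is false. The weak point of the heuristic is visible above: $b=3$ is almost as good as $b=4$, so a divisibility obstruction can tip the balance.

A \emph{branch} is a finite rooted tree $B$, thought of as hanging from a parent by one extra edge; $|B|$ is its number of vertices. We write $\langle B_1,\dots,B_b\rangle$ for the branch whose root has the child branches $B_1,\dots,B_b$, we write $B^b$ for $b$ copies of $B$, and $\bullet$ for a single vertex. The root of $\langle B_1,\dots,B_b\rangle$ has degree $b+1$, the parent edge included. Define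
\begin{gather*}
P=\langle\bullet\rangle,\quad Y=\langle P^2\rangle,\quad X=\langle Y^3\rangle,\quad R_0=\langle X^3\rangle,\quad R_{j+1}=\langle R_j^4\rangle\quad(j\ge0),\\
W=\langle X^4\rangle,\quad S_1=\langle W,R_0^2\rangle,\quad S_{k+1}=\langle R_k^3,S_k\rangle\quad(k\ge1).
\end{gather*}
The orders of $P,Y,X,R_0,R_1,R_2,R_3$ are $2,5,16,49,197,789,3157$, and $|W|=65$, $|S_1|=164$. From $|R_{j+1}|=4|R_j|+1$ we get
\[
m_j:=|R_j|+\tfrac13=\tfrac{148}3\,4^j,\qquad |S_k|=|R_k|-33 .
\]
Thus $S_k$ is a version of the regular branch $R_k$ that is short by $33$ vertices. Let $T_h$ be the tree whose root has five branches $R_h$ and one branch $S_h$ (Figure~\ref{fig:spine}). It has $6|R_h|+1-33=296\cdot4^h-34$ vertices.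

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.3cm,y=1cm]
\draw (0,0)--(1.6,0); \draw[dotted] (1.6,0)--(2.4,0); \draw (2.4,0)--(9,0);
\foreach \x/\dg in {0/6,1/5,3/5,4/4,5/5,6/4,7/3,8/2,9/1}
  {\fill (\x,0) circle (2pt); \node[above=3pt] at (\x,0) {$\dg$};}
\foreach \x/\lab in {0/{5\times R_h},1/{3\times R_{h-1}},3/{3\times R_1},4/{2\times R_0},5/{3\times X},6/{2\times Y},7/{1\times P}}
  {\draw (\x,0)--(\x,-0.5); \node[below] at (\x,-0.5) {\footnotesize$\lab$};}
\end{tikzpicture}
\caption{The tree $T_h$, drawn along the path from its root (left) through the roots of $S_h,\dots,S_2,S_1,W,X,Y,P$ to a leaf. Above each vertex is its degree; below it are the other branches hanging from it. The degree rises from $4$ to $5$ between the roots of $S_1$ and $W$.}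
\label{fig:spine}
\end{figure}

\begin{theorem}\label{thm:main}
For all sufficiently large $h$, the tree $T_h$ is, up to isomorphism, the unique minimum tree on $296\cdot4^h-34$ vertices. Its root is its only vertex of highest degree, namely $6$, and the degrees along one path from the root to a leaf are
\[
6,\underbrace{5,\dots,5}_{h-1},4,5,4,3,2,1 .
\]
This sequence is not non-increasing, so the conjecture is false for infinitely many orders.
\end{theorem}

\begin{theorem}\label{thm:compl}
\textup{(a)} For all sufficiently large $h$, the unique minimum tree on $296\cdot4^h-1$ vertices is the tree whose root has six branches $R_h$. It satisfies the conjecture: along every path from the root to a leaf the degrees are $6$, then $5$ repeated $h$ times, then $4,4,3,2,1$. So the statement of the conjecture also holds for infinitely many orders.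

\textup{(b)} In a minimum tree of any order, no vertex of degree $2$ lies strictly between two vertices of degree at least $3$ on a path.
\end{theorem}

By part (b), a rise $d(v_i)<d(v_{i+1})$ in a minimum tree needs $d(v_i)\ge3$: if $d(v_i)=2$, then $v_i$ would lie between $v_0$ and $v_{i+1}$, both of degree at least $3$.

The index splits as $N$ times a linear cost minus a quadratic correction (Section~\ref{sec:branches}). For branches of bounded order only the linear cost matters, and it is minimized exactly by a recursion on a Lagrange multiplier; this is where the pattern $4,5$ arises (Section~\ref{sec:prices}). For large branches we build a potential that is exact on the $R_j$ and a lower bound for all branches of order at most $N/2$ (Section~\ref{sec:potential}), and we show that the central vertex has degree $6$ (Section~\ref{sec:root}). Section~\ref{sec:main} uses these bounds to force the upper part of a minimum tree, which reduces Theorem~\ref{thm:main} to the linear problem. Throughout, $\ln$ is the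 natural logarithm and $\log_4x=\ln x/\ln4$.

\section{The linear and quadratic parts of the index}\label{sec:branches}

Fix $N$ and $f(s)=s(N-s)$. Grouping the terms of the index by vertices gives $\mathrm{wSz}(T)=\sum_x d(x)\sum_{e\ni x}n_u(e)n_v(e)$. For a vertex $x$ of a branch $B$ let $b(x)$ be its number of children and $s(x)$ the order of the subtree rooted at $x$. The vertices of $B$ contribute
\[
F_N(B)=\sum_{x\in B}\bigl(b(x)+1\bigr)\Bigl(f(s(x))+\sum_{y\text{ child of }x}f(s(y))\Bigr).
\]
Since $s(x)+\sum_ys(y)=2s(x)-1$, we have $F_N(B)=NL(B)-Q(B)$, where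
\[
L(B)=\sum_{x\in B}\bigl(b(x)+1\bigr)\bigl(2s(x)-1\bigr),\qquad Q(B)=\sum_{x\in B}\bigl(b(x)+1\bigr)\Bigl(s(x)^2+\sum_{y}s(y)^2\Bigr)
\]
do not depend on $N$. If $T$ has $N$ vertices and a root with branches $B_1,\dots,B_r$ of orders $\sigma_1,\dots,\sigma_r$, then $\sum\sigma_i=N-1$ and
\begin{equation}\label{eq:root}
\mathrm{wSz}(T)=r\sum_if(\sigma_i)+\sum_iF_N(B_i)=r\Bigl(N(N-1)-\sum_i\sigma_i^2\Bigr)+\sum_iF_N(B_i).
\end{equation}
For $B=\langle B_1,\dots,B_b\rangle$ we have $L(B)=(b+1)(2|B|-1)+\sum L(B_i)$, which gives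
\[
\begin{array}{c|cccccccccc}
B&\bullet&P&Y&X&R_0&R_1&R_2&W&S_1&S_2\\\hline
|B|&1&2&5&16&49&197&789&65&164&756\\
L(B)&1&7&41&247&1129&6481&33809&1633&5199&32197
\end{array}
\]
If a branch of bounded order inside a large tree is replaced by another of the same order, $L$ changes by an integer, which is multiplied by $N$, while $Q$ changes by a bounded amount. So near the leaves of a large minimum tree, $L$ decides.

\section{Prices and the linear problem}\label{sec:prices}

Minimizing $L(B)$ for a given order couples the children of a vertex through the constraint on their total order. We remove the constraint by paying a \emph{price} $\mu$ for each vertex and minimizing $L(B)-\mu|B|$ over all branches. For $B=\langle B_1,\dots,B_b\rangle$, the relation $|B|=1+\sum|B_i|$ gives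
\begin{equation}\label{eq:split}
L(B)-\mu|B|=(b+1-\mu)+\sum_i\bigl(L(B_i)-(\mu-2b-2)|B_i|\bigr),
\end{equation}
so the children decouple: each faces the same problem at the lower price $\mu-2b-2$. Accordingly, for real $\mu$ and integers $b\ge0$ put
\[
A_b(\mu)=b+1-\mu+b\,\psi(\mu-2b-2),\qquad \psi(\mu)=\begin{cases}1-\mu,&\mu\le6,\\ \min_{b\ge0}A_b(\mu),&\mu>6.\end{cases}
\]
The recursion terminates because the price drops by at least $4$ when $b\ge1$. If $\mu-2b-2\le6$, then $A_b(\mu)=1-\mu+b(2b+4-\mu)$. This shows that the minimum over $b$ exists; it also shows that $\psi(\mu)=\min_bA_b(\mu)$ holds for $\mu\le6$ as well, with $b=0$ as the only minimizer if $\mu<6$.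

Give the root of a branch $B$ the price $\mu$, and give a child of a vertex $x$ the price $\mu(x)-2b(x)-2$. The \emph{penalty} of $x$ is $\pi(x)=A_{b(x)}(\mu(x))-\psi(\mu(x))\ge0$, and $\Pi_\mu(B)=\sum_{x\in B}\pi(x)$ is the total penalty of $B$ at price $\mu$.

\begin{lemma}\label{lem:penalty}
For every branch $B$ and real $\mu$ we have $L(B)-\mu|B|=\psi(\mu)+\Pi_\mu(B)$. Moreover $\psi(\mu)=\min_B(L(B)-\mu|B|)$, so $\psi$ is concave and decreasing, and $L(B)\ge\mu|B|+\psi(\mu)$.
\end{lemma}

\begin{proof}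
By induction and \eqref{eq:split}, $L(B)-\mu|B|=A_b(\mu)+\sum_i\Pi_{\mu-2b-2}(B_i)$, and $A_b(\mu)=\psi(\mu)+\pi(\text{root})$. Choosing a minimizing $b$ at every vertex, with $b=0$ once the price is at most $6$, produces a finite branch with $\Pi_\mu=0$. So $\psi$ is a minimum of decreasing affine functions of $\mu$.
\end{proof}

For example, at price $7.5$ the branches $\bullet$, $P$ and $\langle\bullet^2\rangle$ have $L-\mu|B|$ equal to $1-7.5=-6.5$, $7-15=-8$ and $17-22.5=-5.5$. These are $A_0,A_1,A_2$, and $P$ wins. Tables~\ref{tab:one} and~\ref{tab:two} continue this computation row by row: $A_1,\dots,A_4$ at price $\mu$ use $\psi$ at $\mu-4,\mu-6,\mu-8,\mu-10$, which is read from an earlier row or equals $1-\nu$ at a price $\nu\le6$. In the row $36.5$, monotonicity gives $\psi(32.5)\ge\psi(33.5)=-544.5$ and concavity gives $\psi(30.5)\ge\frac12(\psi(29.5)+\psi(31.5))=-365.5$.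

\begin{table}[ht]
\centering
$\begin{array}{r|rrrr|rc}
\mu&A_1&A_2&A_3&A_4&\psi&b\\\hline
7.5&-8&-5.5&1&11.5&-8&1\\
9.5&-12&-11.5&-7&1.5&-12&1\\
11.5&-17.5&-17.5&-15&-8.5&-17.5&1,2\\
13.5&-23.5&-26.5&-23&-18.5&-26.5&2\\
15.5&-31&-36.5&-35.5&-28.5&-36.5&2\\
17.5&-42&-49.5&-49.5&-44.5&-49.5&2,3\\
19.5&-54&-69.5&-68&-62.5&-69.5&2\\
21.5&-69&-91.5&-97&-86.5&-97&3\\
23.5&-91&-119.5&-129&-124.5&-129&3\\
25.5&-120.5&-161.5&-170&-166.5&-170&3\\
27.5&-154.5&-218.5&-232&-220.5&-232&3\\
29.5&-197.5&-284.5&-316.5&-302.5&-316.5&3\\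
31.5&-261.5&-368.5&-414.5&-414.5&-414.5&3,4\\
33.5&-348&-494.5&-539.5&-544.5&-544.5&4\\
35.5&-448&-665.5&-727.5&-710.5&-727.5&3\\
37.5&-580&-863.5&-983&-960.5&-983&3\\
39.5&-765&-1125.5&-1279&-1300.5&-1300.5&4\\
41.5&-1022.5&-1493.5&-1671&-1694.5&-1694.5&4\\
43.5&-1342&-2006.5&-2222&-2216.5&-2222&3\\
45.5&-1738&-2643.5&-2990.5&-2950.5&-2990.5&3\\
49.5&-3038&-4490.5&-5129&-5246.5&-5246.5&4
\end{array}$
\caption{The values $A_b(\mu)$ and $\psi(\mu)$, and the minimizing $b$, for prices $\mu=7.5,9.5,\dots,45.5$ and $49.5$.}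
\label{tab:one}
\end{table}

\begin{table}[ht]
\centering
$\begin{array}{r|rrrr|rc}
\mu&A_1&A_2&A_3&A_4&\psi&b\\\hline
6.5&-6&-2.5&5&16.5&-6&1\\
8.5&-10&-8.5&-3&6.5&-10&1\\
10.5&-14.5&-14.5&-11&-3.5&-14.5&1,2\\
12.5&-20.5&-21.5&-19&-13.5&-21.5&2\\
14.5&-27&-31.5&-28.5&-23.5&-31.5&2\\
16.5&-36&-42.5&-42.5&-35.5&-42.5&2,3\\
18.5&-48&-58.5&-58&-53.5&-58.5&2\\
20.5&-61&-80.5&-81&-73.5&-81&3\\
22.5&-79&-104.5&-113&-103.5&-113&3\\
24.5&-103.5&-138.5&-148&-145.5&-148&3\\
26.5&-137.5&-185.5&-198&-191.5&-198&3\\
28.5&-174.5&-251.5&-267.5&-257.5&-267.5&3\\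
36.5&\ge-579&\ge-764.5&-835&-823.5&-835&3
\end{array}$
\caption{The same data for $\mu=6.5,8.5,\dots,28.5$ and $36.5$.}
\label{tab:two}
\end{table}

The tables list only $1\le b\le4$; the next lemma shows that this suffices.

\begin{lemma}\label{lem:tables}
At every tabulated price, $A_1<A_0$ and $A_4<A_5<A_6<\cdots$. Hence the last two columns of the tables are correct.
\end{lemma}

\begin{proof}
We have $A_1(\mu)-A_0(\mu)=1+\psi(\mu-4)\le 6-\mu<0$, because $\psi(\nu)\le A_0(\nu)=1-\nu$. For the second claim we use induction on the rows, in increasing order of $\mu$. Let $b\ge4$ and $\nu=\mu-2b-2\le\mu-10$. Then $A_{b+1}(\mu)-A_b(\mu)=1-b\psi(\nu)+(b+1)\psi(\nu-2)$. If $\nu\le6$, this equals $2b+4-\nu>0$. If $\nu>6$, then $\nu$ is an earlier row, with $\nu\le39.5$ in Table~\ref{tab:one} and $\nu\le26.5$ in Table~\ref{tab:two}, and $\psi(\nu-2)<0$. In these ranges (starting from $\psi(5.5)=-4.5$ and $\psi(4.5)=-3.5$) the smallest ratios $\psi(\nu)/\psi(\nu-2)$ are $414.5/316.5$ and $148/113$, both larger than $1.3$.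 So the difference is at least $1+(0.3b-1)|\psi(\nu-2)|>0$.
\end{proof}

Following the last column downward identifies the branches of zero penalty. The chains of prices $13.5\to7.5\to3.5$ and $15.5\to9.5\to5.5$ both have $b=2,1,0$, so $Y$ is the only branch of zero penalty at $13.5$ and at $15.5$. Then $b=3$ gives:
\begin{equation}\label{eq:zero}
\begin{array}{l}
\Pi_{21.5}(B)=0\iff B=X\iff\Pi_{23.5}(B)=0;\qquad \Pi_{29.5}(B)=0\iff B=R_0;\\[2pt]
\Pi_{31.5}(B)=0\iff B\in\{R_0,W\},
\end{array}
\end{equation}
where at $31.5$ the choice $b=3$ has children at $23.5$ and the choice $b=4$ has children at $21.5$. Next, $A_5(39.5)=-33.5+5\psi(27.5)=-1193.5$ and $A_5(49.5)=-43.5+5\psi(37.5)=-4958.5$, so the penalty of a single vertex satisfies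
\begin{equation}\label{eq:gaps}
\begin{array}{ll}
\text{price }39.5:&\pi=0\ (b=4),\quad \pi=21.5\ (b=3),\quad\pi\ge107\ \text{otherwise};\\[2pt]
\text{price }49.5:&\pi=0\ (b=4),\quad \pi\ge117.5\ \text{otherwise}.
\end{array}
\end{equation}
Finally, $R_0$ is optimal also at the lower price $28.5$, and this makes it expensive to shrink. Indeed $L(B)\ge28.5|B|-267.5$, so for every branch $B$
\begin{equation}\label{eq:shrink}
\Pi_{29.5}(B)=L(B)-29.5|B|+316.5\ge49-|B| .
\end{equation}

Table~\ref{tab:one} already shows that the best number of children is not monotone in the price. The mechanism behind Theorem~\ref{thm:main} is that a vertex with fewer children hands a higher price to each child, and at the higher price the child can afford more children. The following case shows this completely.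

\begin{example}\label{ex:164}
Among branches with $164$ vertices, $S_1$ is the unique minimizer of $L$; its degrees along a path through $W$ are $4,5,4,3,2,1$. To see this, use the price $39.5$, at which $R_1$ has zero penalty. For fixed order, minimizing $L$ means minimizing $\Pi_{39.5}$, and $\Pi_{39.5}(S_1)=5199-39.5\cdot164+1300.5=21.5$. Let $|B|=164$ and $\Pi_{39.5}(B)\le21.5$. By \eqref{eq:gaps} the root has three or four children. Four children have price $29.5$ and total order $163=4\cdot49-33$, so by \eqref{eq:shrink} their penalty is at least $33$, which is too much. With three children the root uses up the whole allowance $21.5$, so the children have zero penalty at price $31.5$, and each is $R_0$ or $W$. If $k$ of them are $W$, then $|B|=148+16k$, so $k=1$ and $B=S_1$.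

This also explains the number $33$. The orders $148+16k$ fall short of $|R_1|=197$ by $49,33,17,1$. The bound \eqref{eq:shrink} excludes four children when the shortage exceeds $21.5$, and the shortage $49$ gives $\langle R_0^3\rangle$, whose degrees are monotone.
\end{example}

In a large tree the shortage of $33$ vertices could be spread over many branches. The same argument shows that it is not.

\begin{proposition}\label{prop:linear}
Let $C_1,\dots,C_M$ be branches with $\sum_i(|C_i|-789)=-33$ and $\sum_iL(C_i)\le(M-1)L(R_2)+L(S_2)$. Then one $C_i$ is $S_2$ and all others are $R_2$.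
\end{proposition}

\begin{proof}
At price $49.5$ we have $\Pi(R_2)=33809-49.5\cdot789+5246.5=0$ and $\Pi(S_2)=32197-49.5\cdot756+5246.5=21.5$. The family $C_1,\dots,C_M$ has the same total order as $R_2,\dots,R_2,S_2$, so by Lemma~\ref{lem:penalty} the hypothesis says $\sum\Pi_{49.5}(C_i)\le21.5$. By \eqref{eq:gaps} every $C_i$ has four child branches. These $4M$ branches $B$ have price $39.5$ and $\sum(|B|-197)=-33$. If all of them had four children, these $16M$ branches $B'$ would have price $29.5$ and $\sum(|B'|-49)=-33$, hence total penalty at least $33$ by \eqref{eq:shrink}. So by \eqref{eq:gaps} exactly one $B$ has three children, all others have four, and all other penalties vanish. By \eqref{eq:zero} the others equal $\langle R_0^4\rangle=R_1$, and the exceptional one has $k$ children $W$, $3-k$ children $R_0$, and order $148+16k=197-33$. So it is $S_1$.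
\end{proof}

\section{A potential for large branches}\label{sec:potential}

Higher in the tree $Q$ cannot be neglected: for a branch of order comparable with $N$, both $Q$ and the differences in $NL$ are of order $N^2$. We therefore look for a function $\Phi_N$ of the order alone with $F_N(B)\ge\Phi_N$ for all branches with $|B|\le N/2$ and equality for the $R_j$. To find it we interpolate $L(R_j)$ and $Q(R_j)$. We use the \emph{shifted order} $t=s+\frac13$, which turns $s\mapsto4s+1$ into $t\mapsto4t$. With $t=m_{j+1}$ the definitions give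
\[
L(R_{j+1})=10t-\tfrac{25}3+4L(R_j),\qquad Q(R_{j+1})=\tfrac{25}4t^2-\tfrac{20}3t+\tfrac{25}9+4Q(R_j).
\]
These recurrences are solved by $w(t)+\frac{25}9$ and $q(t)$, where
\[
w(t)=ct\ln t+at,\qquad q(t)=\tfrac{25}3t^2-\tfrac{20}3t\log_4t+\kappa t-\tfrac{25}{27},\qquad c=\frac{10}{\ln4}=7.21347\ldots,
\]
and the constants $a,\kappa$ are fixed by $w(m_0)+\frac{25}9=L(R_0)$ and $q(m_0)=Q(R_0)$. The value of $\kappa$ is not needed, while
\[
a=\frac{1129-25/9}{148/3}-c\ln\frac{148}3=-5.29362\ldots,\qquad c+a=1.9198\ldots.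
\]
Note that $c\ln2=5$, that $w$ is convex, and that $w'(t)=c\ln t+c+a$. Put
\[
U(s)=w(s+\tfrac13)+\tfrac{25}9,\qquad \Phi_N(t)=N\bigl(w(t)+\tfrac{25}9\bigr)-q(t),
\]
and define the \emph{excess} of a branch by
\begin{equation}\label{eq:ex}
\mathrm{ex}(B)=F_N(B)-\Phi_N(|B|+\tfrac13)=N\bigl(L(B)-U(|B|)\bigr)-\bigl(Q(B)-q(|B|+\tfrac13)\bigr).
\end{equation}

\subsection*{The local excess}
Let $B=\langle B_1,\dots,B_b\rangle$ with $b\ge1$, $s=|B|$, $s_i=|B_i|$, $t=s+\frac13$, $t_i=s_i+\frac13$. Then $\mathrm{ex}(B)=\theta+\sum\mathrm{ex}(B_i)$, where the \emph{local excess} of the root,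
\[
\theta=(b+1)\Bigl(f(s)+\sum f(s_i)\Bigr)+\sum\Phi_N(t_i)-\Phi_N(t),
\]
depends only on the orders. Put $\tau=\sum t_i=t+\frac{b-4}3$ and $p_i=t_i/\tau$. For a probability vector $p=(p_1,\dots,p_b)$ let
\[
H=-\sum p_i\ln p_i,\qquad K=\ln b-H,\qquad \|p\|^2=\sum p_i^2,\qquad D=\sum\bigl(p_i-\tfrac1b\bigr)^2=\|p\|^2-\tfrac1b,
\]
with $0\ln0=0$. The term $t\ln t$ in $\Phi_N$ produces the entropy $H$, since $\sum t_i\ln t_i=\tau\ln\tau-\tau H$, and the term $t^2$ produces $\|p\|^2$. They are compared by
\begin{equation}\label{eq:KD}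
D\le K\le bD .
\end{equation}
For the lower bound, $K=\sum p_i\ln(bp_i)$ is the relative entropy of $p$ with respect to the uniform vector $u$, and Pinsker's inequality states that $K\ge\frac12\|p-u\|_1^2$, where $\|v\|_1=\sum|v_i|$. The positive and the negative entries of $v=p-u$ each have absolute sum $\frac12\|v\|_1$, so $D=\sum v_i^2\le2(\frac12\|v\|_1)^2=\frac12\|v\|_1^2$. For the upper bound, $\ln x\le x-1$ gives $K\le b\|p\|^2-1=bD$.

Separate the multiple of $N$: $\theta=N\theta_1-\theta_2$. Using $\sum w(t_i)=w(\tau)-c\tau H$ and $(b+1)(2t-\frac53)+\frac{25}9(b-1)=2(b+1)t+\frac{10}9(b-4)$, we obtain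
\begin{align}
\theta_1&=2(b+1)t+\tfrac{10}9(b-4)+w(\tau)-w(t)-c\tau H,\label{eq:th1}\\
\theta_2&=(b+1)\Bigl(s^2+\sum s_i^2\Bigr)+\sum q(t_i)-q(t),\notag
\end{align}
and comparing the multiples of $N$ in $\mathrm{ex}(B)=\theta+\sum\mathrm{ex}(B_i)$ gives
\begin{equation}\label{eq:LU}
L(B)-U(|B|)=\theta_1+\sum\bigl(L(B_i)-U(|B_i|)\bigr).
\end{equation}

\subsection*{Four children}
If $b=4$, then $\tau=t$ and $\theta_1=10t-ctH=ctK$. From $s^2+\sum s_i^2=t^2+\sum t_i^2-\frac43t+\frac59$ we get
\[
\theta_2=\bigl(5-\tfrac{25}3\bigr)t^2+\tfrac{40}3t^2\|p\|^2-\tfrac{20}3t+\tfrac{20}{3\ln4}tH=\tfrac{40}3t^2D-\tfrac{20}{3\ln4}tK .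
\]
Therefore, by \eqref{eq:KD},
\begin{equation}\label{eq:four}
\theta=\Bigl(cN+\tfrac{20}{3\ln4}\Bigr)tK-\tfrac{40}3t^2D\ \ge\ tD\Bigl(cN-\tfrac{40}3t\Bigr).
\end{equation}
If the four orders are equal, then $\theta=0$. If $s\le N/2$ and $N\ge100$, then $cN-\frac{40}3t\ge(c-\frac{20}3)N-\frac{40}9\ge\frac12N$, so $\theta\ge\frac12NtD\ge0$. The restriction on $s$ matters here: the last factor in \eqref{eq:four} is negative for $t>0.55N$.

\subsection*{Other numbers of children}
The quadratic terms of $\theta_2$ are bounded by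
\[
\theta_2^\circ=(b+1)\Bigl(t^2+\sum t_i^2\Bigr)+\tfrac{25}3\Bigl(\sum t_i^2-t^2\Bigr)=\bigl(b-\tfrac{22}3\bigr)t^2+\bigl(b+\tfrac{28}3\bigr)\tau^2\|p\|^2 .
\]
When $s\le N/2$ we have essentially $2t\le N$, so a positive $\theta_2^\circ$ is at most about $N\theta_2^\circ/(2t)$. This leads to the quantity
\[
Z=\theta_1-\frac{\max(0,\theta_2^\circ)}{2t},
\]
which does not involve $N$.

\begin{lemma}\label{lem:Z}
Let $\varepsilon=4\cdot10^{-5}$, $s\ge148$, $b\ge1$, $b\ne4$. Then $Z\ge\varepsilon bt$, and $Z\ge80+\varepsilon bt$ if $t\ge1500$.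
\end{lemma}

Some lower bound on $s$ is needed. At the root of $R_0$, where $b=3$, \eqref{eq:LU} reads $0=\theta_1+3(L(X)-U(16))$, and $L(X)>U(16)$ by the table in the proof of Lemma~\ref{lem:LU}; so $\theta_1<0$ there.

\begin{proof}
We have $t\ge\frac{445}3$ and $b\le s-1<t$, so $\tau\le\frac43t$. The function $w'(t)/t$ decreases for $t\ge\frac{445}{3}$ and $w'(\frac{445}3)<38$, so $0<w'(t)\le0.26t$. By convexity $w(\tau)-w(t)\ge(\tau-t)w'(t)=\frac{b-4}3w'(t)$.

\emph{Case $b=1$.} Here $H=0$, $\theta_1\ge4t-\frac{10}3-w'(t)$ and $\theta_2^\circ\le(-\frac{19}3+\frac{31}3)t^2=4t^2$, so $Z\ge2t-\frac{10}3-0.26t>t$.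

\emph{Case $b=2$.} Since $c\tau H=5\tau-c\tau K\le5t-c\tau D$, we get $\theta_1\ge t-\frac{20}9-\frac23w'(t)+c\tau D$. Also $\theta_2^\circ\le t^2(-\frac{16}3+\frac{34}3(\frac12+D))=t^2(\frac13+\frac{34}3D)$, and $c\tau\ge7.1t>\frac{17}3t$. So $Z\ge\frac56t-\frac{20}9-\frac23\cdot0.26t>\frac12t$. For $b\le2$ both claims follow from $Z>\frac12t$.

\emph{Case $b=3$.} This is the tight case. The function $v(x)=w(x)-cx\ln3$ is convex, so $v(\tau)\ge v(t)-\frac13v'(t)$ with $v'(t)=c\ln\frac t3+c+a$. As $w(\tau)-c\tau H=v(\tau)+c\tau K$, we obtain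
\begin{equation}\label{eq:xi}
\theta_1\ge\xi(t)+c\tau D,\qquad \xi(t)=(8-c\ln3)t-\tfrac{10}9-\tfrac13\bigl(c\ln\tfrac t3+c+a\bigr).
\end{equation}
Further $\theta_2^\circ\le t^2(-\frac{13}3+\frac{37}3(\frac13+D))\le\frac{37}3t^2D$ and $c\tau\ge7.19t>\frac{37}6t$, so $Z\ge\xi(t)$. Now $8-c\ln3=0.0751875$ to seven places, and
\[
\xi(\tfrac{445}3)=11.15281-1.11111-\tfrac13(28.13868+1.91985)=0.0221\ldots>0.0178=3\varepsilon\cdot\tfrac{445}3 .
\]
Also $\xi(1500)>96>80+3\varepsilon\cdot1500$, and $\xi'(t)=8-c\ln3-\frac c{3t}>0.058>3\varepsilon$. Both claims follow.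

\emph{Preliminaries for $b\ge5$.} Splitting $c\tau H=ctH+\frac{b-4}3cH$ in \eqref{eq:th1} gives
\begin{equation}\label{eq:b5}
\theta_1\ge t\bigl(2(b+1)-cH\bigr)+\tfrac{b-4}3\bigl(w'(t)-cH+\tfrac{10}3\bigr),
\end{equation}
and the second term is positive because $H\le\ln b<\ln t$. If $\theta_2^\circ\le0$, then $Z=\theta_1\ge t(2(b+1)-c\ln b)\ge0.07bt$: at $b=5$ this is $0.390\ge0.35$, and $1.93b-c\ln b$ increases for $b\ge5$. We show that $Z\ge0.012bt$ also when $\theta_2^\circ>0$. This suffices: for $t\ge1500$ we have $0.012bt\ge90$, hence $0.012bt-80\ge\frac19\cdot0.012bt\ge\varepsilon bt$.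

\emph{Case $5\le b\le15$, $\theta_2^\circ>0$.} Insert $\frac{\tau^2}{2t}=\frac t2+\frac{b-4}3+\frac{(b-4)^2}{18t}$ and $c+a>1.9$. Then $Z\ge\frac t2J_1+\frac{b-4}3J_2$ with
\begin{align*}
J_1&=3(b+1)+\tfrac{25}3-\bigl(b+\tfrac{28}3\bigr)\|p\|^2-2cH,\\
J_2&=c(\ln t-H)+1.9+\tfrac{10}3-\bigl(b+\tfrac{28}3\bigr)\|p\|^2\bigl(1+\tfrac{b-4}{6t}\bigr).
\end{align*}
By \eqref{eq:KD}, $H\le\ln b+\frac1b-\|p\|^2$, so $J_1\ge3(b+1)+\frac{25}3-2c(\ln b+\frac1b)+(2c-b-\frac{28}3)\|p\|^2$. For $b=5$ the coefficient of $\|p\|^2$ is positive and $J_1\ge26.3333-26.1047>0.228$. For $b\ge6$ it is negative, and $\|p\|^2\le1$ gives $J_1\ge j(b):=2b+2+2c-2c(\ln b+\frac1b)$. Here $j(6)>0.17$, $j(7)>0.29$, and $j'(b)=2-2c(\frac1b-\frac1{b^2})>0.23$ for $b\ge7$. So $J_1\ge0.024b$ in all cases. In $J_2$ use $\ln t\ge4.99$, $\frac{b-4}{6t}\le0.0124$ and the same bound for $H$; the coefficient $c-1.0124(b+\frac{28}3)$ of $\|p\|^2$ is negative, so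
\[
J_2\ge c\bigl(4.99-\ln b-\tfrac1b\bigr)+5.2+7.2-1.0124\bigl(b+\tfrac{28}3\bigr).
\]
The right side decreases in $b$ and exceeds $3$ at $b=15$. Hence $Z\ge0.012bt$.

\emph{Case $b\ge16$, $\theta_2^\circ>0$.} Let $p_*=\max p_i$. Then $\|p\|^2\le p_*$, and separating the largest coordinate from the others gives $H\le\ln2+(1-p_*)\ln b$. With $\tau^2\le\frac{16}9t^2$ and the first term of \eqref{eq:b5},
\[
Z/t\ge\tfrac32b+\tfrac23-c(1-p_*)\ln b-\tfrac89\bigl(b+\tfrac{28}3\bigr)p_* .
\]
The right side is affine in $p_*$. At $p_*=0$ it is $\frac32b+\frac23-c\ln b\ge0.1b$, since $1.4b-c\ln b$ equals $2.4$ at $b=16$ and increases. At $p_*=1$ it is $\frac{11}{18}b-\frac{206}{27}\ge0.1b$ for $b\ge16$. So $Z\ge0.1bt$.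
\end{proof}

\begin{lemma}\label{lem:theta}
There is $N_1$ such that for $N\ge N_1$, $148\le s\le N/2$, $b\ge1$, $b\ne4$ we have $\theta\ge0$, and $\theta\ge80N$ if $t\ge1500$.
\end{lemma}

\begin{proof}
Since $s\le t$ and $s_i\le t_i$,
\[
\theta_2-\theta_2^\circ\le\tfrac{20}3\Bigl(t\log_4t-\tau\log_4\tau+\tfrac{\tau H}{\ln4}\Bigr)+\kappa(\tau-t).
\]
The difference $t\log_4t-\tau\log_4\tau$ is negative if $b\ge5$; if $b\le3$, then $\tau\ge t-1$ and it is at most $\log_4t+\frac1{\ln4}\le t$. Also $\tau H\le\frac43t\ln b\le\frac43bt$ and $|\tau-t|\le b$. So $\theta_2-\theta_2^\circ\le C_1bt$ with $C_1=20+|\kappa|$. Next, $\theta_2^\circ\le bt^2+\frac{31}3b\cdot\frac{16}9t^2\le20bt^2$. Since $2t\le N+\frac23$,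
\[
\max(0,\theta_2^\circ)\le\bigl(N+\tfrac23\bigr)\frac{\max(0,\theta_2^\circ)}{2t}\le N\,\frac{\max(0,\theta_2^\circ)}{2t}+7bt .
\]
Hence $\theta\ge NZ-(C_1+7)bt\ge N(Z-\varepsilon bt)$ for $N\ge N_1:=(C_1+7)/\varepsilon$, and Lemma~\ref{lem:Z} applies.
\end{proof}

\subsection*{From local to global bounds}
The local bounds hold only for orders at least $148$. Below that, prices supply the start of the induction.

\begin{lemma}\label{lem:LU}
Every branch satisfies $L(B)\ge U(|B|)$, with equality if and only if $B=R_j$ for some $j\ge0$.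
\end{lemma}

\begin{proof}
\emph{Orders $s\le147$.} By Lemma~\ref{lem:penalty}, $L(B)\ge\mu s+\psi(\mu)$ for every $\mu$. In the table below we cut $[1,148]$ at the listed points $s$ and use, from each point to the next, the price $\mu$ listed under it. The line $\mu s+\psi(\mu)$ takes the listed values $v$ at both ends of its interval. The last row, rounded, is $e=\frac{v-25/9}{s+1/3}-c\ln(s+\frac13)$, and $v>U(s)$ is equivalent to $e>a=-5.2936\ldots$.
\[
\begin{array}{c|ccccccc}
s&1&1.875&3.625&5.75&10&13.75&16\\\hline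
\mu&5.5&9.5&13.5&17.5&19.5&21.5&23.5\\
v&1&5.8125&22.4375&51.125&125.5&198.625&247\\
e&-3.41&-4.34&-4.96&-5.08&-4.97&-5.173&-5.196
\end{array}
\]
\[
\begin{array}{c|ccccccc}
s&20.5&32.5&49&65&91.5&107.5&148\\\hline
\mu&25.5&28.5&31.5&33.5&35.5&36.5&\\
v&352.75&658.75&1129&1633&2520.75&3088.75&4567\\
e&-5.105&-5.207&=a&-5.196&-5.186&-5.145&>a
\end{array}
\]
At $s=148$ we have $4567=L(\langle R_0^3\rangle)$, so \eqref{eq:LU}, $L(R_0)=U(49)$ and \eqref{eq:xi} give $4567-U(148)=\theta_1\ge\xi(\frac{445}3)>0$. On each interval the line minus the convex function $U$ is concave. It is positive at the endpoints, except that it vanishes at $s=49$, so it is positive on $[1,148]\setminus\{49\}$. If $|B|=49$ and $L(B)=1129=29.5\cdot49-316.5$, then $\Pi_{29.5}(B)=0$ and $B=R_0$ by \eqref{eq:zero}.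

\emph{Orders $s\ge148$.} Use induction with \eqref{eq:LU}. For $b\ne4$ we have $\theta_1\ge Z>0$ by Lemma~\ref{lem:Z}; for $b=4$ we have $\theta_1=ctK\ge ctD\ge0$, and $\theta_1=0$ exactly when the child orders are equal. So $L(B)\ge U(|B|)$, with equality exactly when $b=4$ and the children are branches $R_j$ of equal order, that is, $B=R_{j+1}$.
\end{proof}

\begin{lemma}\label{lem:ex}
We have $\mathrm{ex}(R_j)=0$ for all $j$. There are $N_2$ and $\delta>0$ such that for $N\ge N_2$: $\mathrm{ex}(B)\ge0$ whenever $|B|\le N/2$, and $\mathrm{ex}(B)\ge\delta N$ whenever $|B|\le2000$ and $B\notin\{R_0,R_1,R_2\}$.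
\end{lemma}

\begin{proof}
By \eqref{eq:ex} and the choice of $a$ and $\kappa$, $\mathrm{ex}(R_0)=0$, and $\mathrm{ex}(R_{j+1})=4\,\mathrm{ex}(R_j)$ by \eqref{eq:four}. There are finitely many branches of order at most $2000$, and $|R_3|>2000$. By Lemma~\ref{lem:LU} there is $\delta>0$ with $L(B)-U(|B|)\ge2\delta$ for those other than $R_0,R_1,R_2$. The last term of \eqref{eq:ex} is bounded on this finite set, so $\mathrm{ex}(B)\ge\delta N$ for large $N$. For $2000<|B|\le N/2$ use induction on $|B|$, with $\theta\ge0$ from \eqref{eq:four} and Lemma~\ref{lem:theta}.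
\end{proof}

\section{The central vertex}\label{sec:root}

A \emph{centroid} of a tree $T$ on $N$ vertices is a vertex $v$ such that every component of $T-v$ has at most $N/2$ vertices. One exists: take $v$ minimizing the largest component order; if that order exceeded $N/2$, the neighbor of $v$ in that component would do better. Rooting at a centroid is what makes Lemma~\ref{lem:ex} applicable to all branches; for $N\ge3$ the centroid has degree $r\ge2$.

For any root with branches $B_1,\dots,B_r$ of orders $\sigma_i$, put $t_i=\sigma_i+\frac13$, $\tau=\sum t_i=N-1+\frac r3$, $p_i=t_i/\tau$, and define $H,K,D$ from $p$ with $r$ in place of $b$. By \eqref{eq:root},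
\begin{equation}\label{eq:G}
\mathrm{wSz}(T)=G_r(t)+\sum\mathrm{ex}(B_i),\qquad G_r(t)=r\Bigl(N(N-1)-\sum\bigl(t_i-\tfrac13\bigr)^2\Bigr)+\sum\Phi_N(t_i).
\end{equation}
The leading term of $G_r$ does not depend on $r$ or $p$; the choice of the root is decided by the coefficient of $N^2$,
\[
\Gamma_r(p)=r\bigl(1-\|p\|^2\bigr)-cH-\tfrac{25}3\|p\|^2 .
\]

\begin{lemma}\label{lem:asym}
Fix $C$. Uniformly for $r\le C\ln N$ and real $t_i>0$ with $\sum t_i=N-1+\frac r3$,
\[
G_r(t)=Nw(N)+N^2\Gamma_r(p)+O(N\ln^2N).
\]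
\end{lemma}

\begin{proof}
We have $\tau=N+O(\ln N)$ and $\tau^2=N^2+O(N\ln N)$. First, $\sum(t_i-\frac13)^2=\tau^2\|p\|^2-\frac23\tau+\frac r9=N^2\|p\|^2+O(N\ln N)$, so the first term of $G_r$ is $rN^2(1-\|p\|^2)+O(N\ln^2N)$. Second, $N\sum(w(t_i)+\frac{25}9)=N(w(\tau)-c\tau H+\frac{25}9r)$. Here $w(\tau)-w(N)=O(\ln^2N)$ because $w'=O(\ln N)$ between $N$ and $\tau$, and $(\tau-N)H=O(\ln^2N)$ because $H\le\ln r$; so this is $Nw(N)-cN^2H+O(N\ln^2N)$. Third, $\sum t_i\log_4t_i=\tau\log_4\tau-\tau H/\ln4=O(N\ln N)$, so $\sum q(t_i)=\frac{25}3N^2\|p\|^2+O(N\ln N)$.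
\end{proof}

Let $\Delta_r$ be the set of probability vectors in $\mathbb R^r$ with all $p_i\le\frac12$. Two points of $\Delta_r$ will compete for the minimum: the uniform vector, and the vector with one coordinate $\frac12$ and the others equal. The values of $\Gamma_r$ there are
\[
\alpha(r)=r-1-c\ln r-\frac{25}{3r},\qquad \beta(r)=r-5-\frac c2\ln(r-1)-\frac{(r+25/3)\,r}{4(r-1)} .
\]

\begin{lemma}\label{lem:Gamma}
On $\Delta_6$ we have $\Gamma_6\ge\alpha(6)=-9.3137\ldots$, with equality only at the uniform vector. For $r\ge2$, $r\ne6$, we have $\Gamma_r\ge\alpha(6)+0.03$ on $\Delta_r$.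
\end{lemma}

\begin{proof}
For $r=2$ the set $\Delta_2$ is the point $(\frac12,\frac12)$, and $\Gamma_2=1-5-\frac{25}6=-8.16\ldots$.

\emph{The range $3\le r\le12$.} Write $\Gamma_r(p)=r+\sum g(p_i)$ with $g(x)=cx\ln x-r'x^2$, $r'=r+\frac{25}3$. Let $p$ be a minimizer on the compact set $\Delta_r$. No coordinate is $0$, since moving a small $\eta>0$ from a positive coordinate to a zero one changes $\Gamma_r$ by $c\eta\ln\eta+O(\eta)<0$. Hence at most one coordinate equals $\frac12$. The other $k\in\{r,r-1\}$ coordinates lie in $(0,\frac12)$ and have sum $\sigma\in\{1,\frac12\}$. Moving mass between two of them, $x'$ and $x''$, is allowed in both directions, so $g'(x')=g'(x'')$ and $g''(x')+g''(x'')\ge0$. Now $g''(x)=c/x-2r'$ is positive for $x<x_0=c/(2r')$ and negative for $x>x_0$. So at most one of the $k$ coordinates exceeds $x_0$; those in $(0,x_0]$ are equal because $g'$ is strictly increasing there. Thus the $k$ coordinates are $(x,y,\dots,y)$ with $x\ge y$. Put $\rho(x)=g(x)+(k-1)g(\frac{\sigma-x}{k-1})$. Then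 $\rho'(x)=g'(x)-g'(y)$, $\rho'(\sigma/k)=0$, and
\[
\rho''(x)=\frac{c\sigma}{x(\sigma-x)}-\frac{2r'k}{k-1}.
\]

If $\sigma=\frac12$ and $k=r-1$, the first term is at least $8c>57.7$. With $z=r-2\in[1,10]$ we have $r'\frac{r-1}{r-2}=z+\frac{34}3+\frac{31}{3z}$, which is convex in $z$ and so at most its larger end value $\frac{68}3$. Hence $\rho''>57.7-45.4>0$, the equation $\rho'(x)=0$ forces $x=y$, and $\Gamma_r(p)=\beta(r)$.

If $\sigma=1$ and $k=r$, then $\rho''$ is strictly decreasing on $[\frac1r,\frac12]$, so $\rho'$ is strictly concave there and vanishes at $\frac1r$. Thus $\rho'$ is nonnegative on an initial interval and negative afterward, and $r+\rho(x)\ge\min(r+\rho(\frac1r),r+\rho(\frac12))=\min(\alpha(r),\beta(r))$. The values, rounded, are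
\[
\begin{array}{c|ccccc}
r&3&4&5&6&7\\\hline
\alpha&-8.703&-9.083&-9.276&-9.3137&-9.227\\
\beta&-8.75&-9.074&-9.167&-9.105&-8.935
\end{array}
\]
For $r\ge7$ both functions increase: $\alpha'=1-\frac cr+\frac{25}{3r^2}>0$, because the larger root of $r^2-cr+\frac{25}3$ is below $6$, and $\beta'=\frac34-\frac c{2(r-1)}+\frac7{3(r-1)^2}>0$. This gives the bounds for $3\le r\le12$. For $r=6$, a minimizer has $\sigma=1$ because $\beta(6)>\alpha(6)$. Since $\rho''(\frac16)=\frac{36}5c-\frac{12}5\cdot\frac{43}3>0$, the function $\rho$ first increases strictly and then, if at all, decreases to $\rho(\frac12)>\rho(\frac16)$. So $x=\frac16$.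

\emph{The range $r\ge13$.} We merge the two smallest coordinates and show that $\Gamma$ does not increase. Write $\Gamma_r(p)=r\sum g_0(p_i)+\sum\varphi(p_i)$ with $g_0(x)=x(1-x)$, $\varphi(x)=cx\ln x-\frac{25}3x^2$. Let $x,y$ be the two smallest coordinates, $\sigma=x+y\le\frac2r\le\frac12$, and let $p'\in\Delta_{r-1}$ arise by replacing $x,y$ with $\sigma$. If $\sigma>0$, let $K',D'$ be the quantities $K,D$ of the vector $(x/\sigma,y/\sigma)$. Then $x^2+y^2=\sigma^2(\frac12+D')$ and $c(x\ln x+y\ln y-\sigma\ln\sigma)=-5\sigma+c\sigma K'$, so by \eqref{eq:KD}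
\begin{multline*}
3\bigl(g_0(\sigma)+g_0(x)+g_0(y)\bigr)+\varphi(x)+\varphi(y)-\varphi(\sigma)=\sigma(1+cK')-\sigma^2\bigl(\tfrac13+\tfrac{34}3D'\bigr)\\
\ge\tfrac56\sigma+\sigma D'\bigl(c-\tfrac{17}3\bigr)\ge0 .
\end{multline*}
For $\sigma=0$ the left side is $0$. The remaining coordinates have $\sum g_0=1-\|p\|^2-g_0(x)-g_0(y)$, hence
\begin{align*}
\Gamma_r(p)-\Gamma_{r-1}(p')&\ge1-\|p\|^2+(r-4)\bigl(g_0(x)+g_0(y)\bigr)-(r+2)g_0(\sigma)\\
&=1-\|p\|^2-6\sigma+(r+2)\sigma^2-(r-4)(x^2+y^2)\ge1-\|p\|^2-6\sigma .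
\end{align*}
With $p_*=\max p_i$ we have $\|p\|^2\le p_*$ and $\sigma\le\frac{2(1-p_*)}{r-1}$, so the last expression is at least $(1-p_*)(1-\frac{12}{r-1})\ge0$. Iterating down to $r=12$ finishes the proof.
\end{proof}

For $r=6$ we have $\tau=N+1$. Let $G^{\mathrm{eq}}$ be the value of $G_6$ at $t_1=\dots=t_6=\tau/6$; it depends only on $N$. The only nonlinear terms of $G_6$ are $(cN+\frac{20}{3\ln4})\sum t_i\ln t_i$ and $-(6+\frac{25}3)\sum t_i^2$, so
\begin{equation}\label{eq:six}
G_6(t)-G^{\mathrm{eq}}=\Bigl(cN+\tfrac{20}{3\ln4}\Bigr)\tau K-\tfrac{43}3\tau^2D .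
\end{equation}

\begin{proposition}\label{prop:root}
There is $N_3$ such that for $N\ge N_3$ the following holds. If $T$ has $N$ vertices, is rooted at a centroid, and $\mathrm{wSz}(T)\le G^{\mathrm{eq}}+65N$, then $r=6$ and
\begin{equation}\label{eq:budget}
4N^2D+\sum_{i=1}^6\mathrm{ex}(B_i)\le\mathrm{wSz}(T)-G^{\mathrm{eq}} .
\end{equation}
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:asym}, $G^{\mathrm{eq}}=Nw(N)+N^2\alpha(6)+O(N\ln^2N)=O(N^2\ln N)$. Since $f(\sigma_i)\ge\sigma_iN/2$ and $F_N\ge0$, \eqref{eq:root} gives $\mathrm{wSz}(T)\ge rN(N-1)/2$, so $r\le C\ln N$ for an absolute constant $C$. By \eqref{eq:G}, Lemma~\ref{lem:ex} and Lemma~\ref{lem:asym},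
\begin{equation}\label{eq:Gsmall}
\Gamma_r(p)\le\alpha(6)+O(\ln^2N/N).
\end{equation}
We have $t_i\le\frac N2+\frac13$. If $r\ge5$, then $\tau\ge N+\frac23$ and $p\in\Delta_r$, so Lemma~\ref{lem:Gamma} and \eqref{eq:Gsmall} leave only $r=6$. If $r\in\{2,3,4\}$, then $\tau\ge N-\frac13$ and $p_i\le\frac12+O(1/N)$. At most one coordinate exceeds $\frac12$, say by $\eta$; the others sum to $\frac12-\eta$, so moving $\eta$ to one of them gives a point of $\Delta_r$. As $\Gamma_r$ is uniformly continuous on the simplex, $\Gamma_r(p)\ge\alpha(6)+0.02$ for large $N$, which contradicts \eqref{eq:Gsmall}. So $r=6$.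

The bound $K\ge D$ is too weak in \eqref{eq:six}, since $c<\frac{43}3$; we need the sharper local bound. Put $z_i=6p_i-1$. On the compact set of $p\in\Delta_6$ with $\max|z_i|\ge0.1$, the minimum of $\Gamma_6$ exceeds $\alpha(6)$ by Lemma~\ref{lem:Gamma}, so \eqref{eq:Gsmall} gives $\max|z_i|<0.1$ for large $N$. The function $(1+z)\ln(1+z)$ has second derivative $\frac1{1+z}\ge\frac1{1.1}$ for $|z|\le0.1$, so it is at least $z+z^2/2.2$ there, and $K=\frac16\sum(1+z_i)\ln(1+z_i)\ge\frac{36D}{6\cdot2.2}\ge2.7D$. By \eqref{eq:six}, $G_6(t)-G^{\mathrm{eq}}\ge\tau D\bigl(2.7cN-\frac{43}3(N+1)\bigr)\ge4N^2D$, and \eqref{eq:G} gives \eqref{eq:budget}.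
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

Let $N=296\cdot4^h-34$, so that $\tau=N+1=6m_h-33$ for a root of degree $6$. We take $h\ge3$ large; implied constants are independent of $h$ and of the tree.

\subsection*{Step 1: $T_h$ is within $65N$ of $G^{\mathrm{eq}}$}
Apply \eqref{eq:G} to $T_h$. At the root the $t_i$ deviate from their mean by $5.5$ (five times) and $-27.5$, so $\tau^2D=907.5$, and \eqref{eq:six} with $K\le6D$ gives $G_6(t)-G^{\mathrm{eq}}\le(cN+5)\cdot6\cdot907.5/\tau=O(1)$. The branches $R_j$ have excess $0$, so $\mathrm{ex}(S_h)$ is the sum of $\mathrm{ex}(S_1)$ and the local excesses at the roots of $S_2,\dots,S_h$. At the root of $S_k$ we have $t=m_k-33$, the $t_i$ deviate from their mean by $8.25$ (three times) and $-24.75$, and $t^2D=816.75$. By \eqref{eq:four} and $K\le4D$, $\theta\le(cN+5)\frac{3267}{m_k-33}$. Since $m_2-33=\frac{2269}3$ and $m_{k+1}-33>4(m_k-33)$, we have $\sum_{k\ge2}\frac1{m_k-33}<\frac4{2269}$, so these terms sum to less than $42N+O(1)$. Finally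 $U(164)=5180.7\ldots$, so $\mathrm{ex}(S_1)\le18.4N+O(1)$ by \eqref{eq:ex}. Altogether $\mathrm{wSz}(T_h)\le G^{\mathrm{eq}}+65N$ for large $h$.

\subsection*{Step 2: the upper levels of a minimum tree}
Let $T$ be a minimum tree on $N$ vertices, rooted at a centroid. By Step 1 and Proposition~\ref{prop:root}, $r=6$, $D\le17/N$ at the root, and $\sum\mathrm{ex}(B_i)\le65N$. The first bound gives $|t_i-\tau/6|\le\tau\sqrt D=O(\sqrt N)$, so the six $t_i$ lie in $[0.99m_h,1.01m_h]$. The second bound is a budget. Expand $\mathrm{ex}(B)=\theta+\sum\mathrm{ex}(\text{children})$ along the path down to a non-root vertex $x$ with $s(x)\ge148$. All vertices on this path have orders in $[148,N/2]$, so all terms are nonnegative by \eqref{eq:four}, Lemma~\ref{lem:theta} and Lemma~\ref{lem:ex}. Hence $\theta(x)\le65N$.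

Say that a vertex at depth $j$ has \emph{level} $k=h+1-j$; in $T_h$ it would have shifted order about $m_k$. We claim that for $k=h,h-1,\dots,2$ every vertex of level $k$ satisfies
\begin{equation}\label{eq:levels}
\Bigl|\frac t{m_k}-1\Bigr|\le0.01+\sum_{i=k+1}^h\frac{19}{\sqrt{m_i}},
\end{equation}
and that for $k\ge3$ it has exactly four children. Since $m_{i+1}=4m_i$ and $19/\sqrt{m_3}<0.34$, the right side is below $0.35$ for $k\ge3$ and below $0.69$ for $k=2$. For $k=h$, \eqref{eq:levels} was just shown. Suppose it holds at a vertex $x$ of level $k\ge3$. Then $t\ge0.65m_3>1500$, so $b\ne4$ would cost $\theta\ge80N$ by Lemma~\ref{lem:theta}; thus $b=4$. As $t\le1.01m_h\le N/5$, \eqref{eq:four} gives $4.5NtD\le\theta\le65N$, so $tD\le14.5$ and each child has $|t_i-\frac t4|\le t\sqrt D\le\sqrt{14.5\,t}\le\sqrt{21.75\,m_k}$. Dividing by $m_{k-1}=m_k/4$ gives $\bigl|\frac{t_i}{m_{k-1}}-\frac t{m_k}\bigr|\le\frac{19}{\sqrt{m_k}}$, which is \eqref{eq:levels} at level $k-1$.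

So $T$ consists of a root of degree $6$, vertices at depths $1,\dots,h-2$ with four children each, and $M=6\cdot4^{h-2}$ branches $C_1,\dots,C_M$ at depth $h-1$, whose orders lie in $[240,1340]$ because $m_2=789\frac13$. The tree $T_h$ has the same upper part, with $M-1$ branches $R_2$ and one $S_2$ below it. Counting vertices, $\sum(|C_i|-789)=-33$. Expanding the excess at all vertices of depths $1,\dots,h-2$ gives $\sum\mathrm{ex}(C_i)\le65N$. No $C_i$ has the order of $R_0$ or $R_1$, so by Lemma~\ref{lem:ex} at most $65/\delta$ of the $C_i$ differ from $R_2$.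

\subsection*{Step 3: reduction to the linear problem}
The potential has done its work; its error $65N$ is too coarse to decide the rest, and we now compare $T$ with $T_h$ exactly. Assign each edge of the upper part to its lower end. The degree sum is $11$ at depth $1$ and $10$ at depths $2,\dots,h-2$; at depth $h-1$ the upper end contributes $5$, and the lower end is counted in $F_N(C_i)$. Thus $\mathrm{wSz}(T)=N\mathcal L(T)-\mathcal Q(T)$, where, with $V_j$ the set of vertices at depth $j$,
\begin{align*}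
\mathcal L(T)&=11\sum_{V_1}s+10\sum_{j=2}^{h-2}\sum_{V_j}s+5\sum_i|C_i|+\sum_iL(C_i),\\
\mathcal Q(T)&=11\sum_{V_1}s^2+10\sum_{j=2}^{h-2}\sum_{V_j}s^2+5\sum_i|C_i|^2+\sum_iQ(C_i),
\end{align*}
and the same formulas hold for $T_h$. The sum of $s$ over $V_j$ is $N$ minus the number of vertices above depth $j$, so it is the same for both trees. For a vertex $v$ of level $k\ge2$ write $s(v)=|R_k|+\eta_v$, where $\eta_v$ is the sum of $|C_i|-789$ over the $C_i$ at or below $v$. On each level, for both trees, $\sum\eta_v=-33$ and $\sum\eta_v^2\le\bigl(\sum_i\bigl||C_i|-789\bigr|\bigr)^2=O(1)$, because all but $O(1)$ of the $C_i$ equal $R_2$ and all have bounded order. Expanding $(|R_k|+\eta_v)^2$, the sums of $s^2$ over a level differ by $O(1)$ between the two trees, and so do the sums $\sum Q(C_i)$. Hence $|\mathcal Q(T)-\mathcal Q(T_h)|=O(h)$. The numbers $\mathcal L$ are integers, so $\mathcal L(T)>\mathcal L(T_h)$ would give $\mathrm{wSz}(T)-\mathrm{wSz}(T_h)\ge N-O(h)>0$, against minimality. Therefore $\mathcal L(T)\le\mathcal L(T_h)$,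 which means $\sum L(C_i)\le(M-1)L(R_2)+L(S_2)$.

\subsection*{Step 4: conclusion}
By Proposition~\ref{prop:linear}, one $C_i$ is $S_2$ and the others are $R_2$. All $M$ positions at depth $h-1$ are equivalent under automorphisms of the upper part, so $T\cong T_h$. In $T_h$ the root has degree $6$ and all other vertices have at most four children. The path through the roots of $S_h,\dots,S_2$ ($h-1$ vertices of degree $5$), $S_1,W,X,Y,P$ (degrees $4,5,4,3,2$) and a leaf has the stated degrees. \qed

\begin{remark}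
The assumption that $h$ is large enters through the thresholds $N_1,N_2,N_3$, through the terms $O(1)$ in Step 1, and through $N-O(h)>0$ in Step 3. The thresholds $N_2$ and $N_3$ were obtained from finiteness and compactness arguments, so the proof as written names no value of $h$.
\end{remark}

\section{Proof of Theorem~\ref{thm:compl}}\label{sec:compl}

\subsection*{Part (a)}
Let $N=296\cdot4^h-1=6|R_h|+1$, so $\tau=N+1=6m_h$. The tree with six branches $R_h$ has index $G^{\mathrm{eq}}$ by \eqref{eq:G} and Lemma~\ref{lem:ex}. Let $T$ be a minimum tree rooted at a centroid, with $h$ large. Then $\mathrm{wSz}(T)\le G^{\mathrm{eq}}$, so Proposition~\ref{prop:root} gives $r=6$, and the left side of \eqref{eq:budget}, a sum of nonnegative terms, is $0$. Hence all six branches have order $|R_h|$ and excess $0$. Let $B$ be a branch of order $|R_k|\le N/2$, $k\ge3$, and excess $0$. Then $\theta=0$ at its root and its children have excess $0$. As $m_k>1500$, Lemma~\ref{lem:theta} forces $b=4$, and $\theta\ge\frac12NtD$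 forces $D=0$, so the children have order $|R_{k-1}|$. Descending, we reach branches of order $789$ and excess $0$, which are $R_2$ by Lemma~\ref{lem:ex}. So all six branches are $R_h$. The roots of $R_h,\dots,R_1$ have degree $5$, and those of $R_0,X,Y,P,\bullet$ have degrees $4,4,3,2,1$; the root of $T$ is the only vertex of degree $6$.

\subsection*{Part (b)}
Suppose that in a tree $T$ on $N$ vertices a vertex of degree $2$ lies strictly between two vertices of degree at least $3$. Taking the nearest such vertices on both sides, we get a path $u_0u_1\cdots u_k$, $k\ge2$, whose inner vertices have degree $2$, with $d(u_0),d(u_k)\ge3$. Delete the inner vertices and name the ends so that the component of $u_k$ is not the larger one; its order $s$ is at most $N/2$. Put $v=u_k$, $u=u_{k-1}$, $d(v)=j+2$ with $j\ge1$. Of the $j+1$ branches at $v$ away from $u$, keep one, of order $y$, and move the other $j$, of total order $z=s-y-1\ge j$, from $v$ to $u$. Now $d(u)=j+2$ and $d(v)=2$. The edges to the moved branches keep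 their contributions. The edge $uv$ keeps its degree sum $j+4$, while $f(s)$ becomes $f(y+1)$. The edge from $v$ to the kept branch loses $jf(y)$, the edge $uu_{k-2}$ gains $jf(s+1)$, and nothing else changes. From $f(x)-f(x')=(x-x')(N-x-x')$ and with $\lambda=N-1-s-y$, the index changes by
\[
j\bigl(f(s+1)-f(y)\bigr)-(j+4)\bigl(f(s)-f(y+1)\bigr)=\lambda\bigl(j(z+2)-(j+4)z\bigr)=2\lambda(j-2z).
\]
Here $j-2z<0$ because $z\ge j\ge1$, and $\lambda\ge N+1-2s\ge1$ because $y\le s-2$ and $s\le N/2$; this is where the smaller side is needed. So the index decreases, and $T$ is not a minimum tree. \qed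

\begin{thebibliography}{9}
\bibitem{HHH} Pavol Hell, C\'esar Hern\'andez-Cruz, Seyyed Aliasghar Hosseini, \emph{Minimum Weighted Szeged Index Trees}, arXiv:2007.10510 (2020).
\end{thebibliography}
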